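# Closed 7-manifolds with positive Sasakian structures and no extremal Sasakian metric

## 1. The hypersurface $z_0z_2+z_1z_3+w^q=0$ and a free action of $\mathbb Z_p\rtimes\mathbb Z_8$

Fix a prime $p\equiv1\pmod 4$, an integer $u$ with $u^2\equiv-1\pmod p$, and an odd prime $q\neq p$. Then $u$ has order $4$ modulo $p$, and
$$\Gamma=\Gamma_p=\langle a,\gamma\mid a^p=\gamma^8=1,\ \gamma a\gamma^{-1}=a^u\rangle\cong\mathbb Z_p\rtimes\mathbb Z_8$$
has order $8p$. Its centre is $\langle\gamma^4\rangle$. Indeed, $a^i\gamma^j$ commutes with $a$ only if $u^j\equiv1$, that is $4\mid j$; and then it commutes with $\gamma$ only if $ui\equiv i$, that is $i\equiv0$.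

Put $F(z)=z_0z_2+z_1z_3$ and, for odd $m\ge3$,
$$Y_m=\{(z,w)\in\mathbb C^4\times\mathbb C:\ F(z)+w^m=0\},\qquad L_m=Y_m\cap S^9 .$$
The gradient $(z_2,z_3,z_0,z_1,mw^{m-1})$ vanishes only at the origin, so $Y_m\setminus0$ is smooth. It is preserved by the weighted action $\tau\cdot(z,w)=(\tau^mz,\tau^2w)$ of $\mathbb C^*$. The subgroup $\mathbb R_+$ increases the norm strictly, so it meets $S^9$ transversally and once on each orbit. Hence $L_m$ is a closed 7-manifold and $L_m\cong(Y_m\setminus0)/\mathbb R_+$.

With $\zeta=e^{2\pi i/p}$, $\varepsilon=e^{2\pi i/8}$ and the index $j$ taken modulo $4$, let $\Gamma$ act on $Y_q$ by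
$$a(z,w)=\big((\zeta^{u^j}z_j)_j,\ w\big),\qquad \gamma(z,w)=\big((\varepsilon^qz_{j+1})_j,\ \varepsilon^2w\big),$$
and let
$$M_{p,q}=L_q/\Gamma .$$
In the smallest case $p=5$, $u=2$, $q=3$, the element $a$ multiplies $(z_0,z_1,z_2,z_3)$ by $(\zeta,\zeta^2,\zeta^4,\zeta^3)$, and $F$ is invariant because $1+4=2+3=5$.

**Step 1: this is an action.** We check the relations and the invariance of $Y_q$. We have $(\gamma a z)_j=\varepsilon^q\zeta^{u^{j+1}}z_{j+1}=(a^u\gamma z)_j$, so $\gamma a=a^u\gamma$. Next, $F\circ a=F$ since $1+u^2\equiv u+u^3\equiv0$. Finally $F\circ\gamma=\varepsilon^{2q}F$ and $(\varepsilon^2w)^q=\varepsilon^{2q}w^q$. Since $q$ is odd, $\gamma^4(z,w)=(\varepsilon^{4q}z,\varepsilon^8w)=(-z,w)$, so $\gamma^8=1$. The action is unitary, so it preserves $L_q$.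

**Step 2: the action is free on $Y_q\setminus0$.** This makes $M_{p,q}$ a manifold. A point of $Y_q\setminus 0$ has $z\ne0$, because $z=0$ forces $w=0$. So it is enough that each nontrivial element, or some power of it, has no eigenvalue $1$ on $z$. The elements $a^i$ with $i\not\equiv0$ have eigenvalues $\zeta^{iu^j}\neq1$. The elements $a^i\gamma^4$ have eigenvalues $-\zeta^{iu^j}\ne1$, as $p$ is odd. If $j\equiv2\pmod4$, then $u^j\equiv-1$ and $(a^i\gamma^j)^2=a^{i(1+u^j)}\gamma^{2j}=\gamma^4$, which is $-1$ on $z$. If $j$ is odd and $v=u^j$, then $v^2\equiv-1$ and $(a^i\gamma^j)^4=a^{i(1+v)(1+v^2)}\gamma^{4j}=\gamma^4$ again.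

**Step 3: the cohomology of $L_m$.** This is the only topological input about the examples. A linear change of the $z$-coordinates commutes with the weighted $\mathbb R_+$, so $L_m$ is the link of $x_1^2+\dots+x_4^2+w^m$. By Milnor it is $2$-connected, and with $h$ the monodromy on $H_4$ of the Milnor fibre, $H_3(L_m)=\operatorname{coker}(h-1)$ and $H_4(L_m)=\ker(h-1)$. By Brieskorn–Pham the eigenvalues of $h$ are $(-1)^4e^{2\pi ik/m}$, $1\le k\le m-1$. So the characteristic polynomial is $(t^m-1)/(t-1)$, with value $m$ at $t=1$. Hence $|H_3(L_m)|=m$ and $H_4(L_m)=0$. For $m=q$, Poincaré duality gives $H^4=H_3=\mathbb Z_q$ and $H^3=H_4=0$, so $\tilde M=L_q$ satisfies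
$$H^0(\tilde M;\mathbb Z)=H^7(\tilde M;\mathbb Z)=\mathbb Z,\quad H^4(\tilde M;\mathbb Z)=\mathbb Z_q,\quad H^i(\tilde M;\mathbb Z)=0\ \text{ otherwise.}\tag{1}$$
Since $L_q$ is simply connected, it is the universal cover of $M_{p,q}$ and $\pi_1(M_{p,q})=\Gamma_p$.

These quotients serve the following question, from Boyer, Galicki and Simanca, "The Sasaki Cone and Extremal Sasakian Metrics", arXiv:0801.0217 (2008): is there a closed manifold that carries a positive Sasakian structure, but on which no Sasakian structure at all has an extremal metric? We show that every $M_{p,q}$ is such a manifold. The difficulty is in "no Sasakian structure at all": the Reeb field, the contact structure and the complex structure may all be unrelated to the equation we wrote down.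

## 2. Sasakian structures, leaf spaces, extremal metrics

Manifolds are connected.

**Definition (Sasakian structure).** Let $M$ be a closed manifold of dimension $2n+1$. A Sasakian structure is a quadruple $(\xi,\eta,\Phi,g)$ with $\eta$ a contact form, $\xi$ its Reeb field, $g$ a compatible Riemannian metric and $\Phi$ a $(1,1)$-tensor, such that the cone $(M\times\mathbb R^+,dr^2+r^2g)$ is Kähler.

Write $D=\ker\eta$, $g=\eta^2+g^T$, $d\eta=2\omega^T$. The sign of $\Phi$ is chosen so that the cone complex structure is $J|_D=\Phi$, $J(r\partial_r)=\xi$; then $d\eta(X,\Phi X)>0$ for $0\neq X\in D$. A real $(1,1)$-form $\beta$ is positive if $\beta(X,JX)>0$ for $X\ne0$. For a real function $\varphi$ we have $d\varphi\circ J=i(\partial\varphi-\bar\partial\varphi)$, so $d(d\varphi\circ J)=-2i\partial\bar\partial\varphi$. We use four textbook facts.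

(S1) $(D,\Phi|_D)$ is an integrable CR structure with $d\eta(X,\Phi X)>0$, preserved by the flow of $\xi$. Conversely, such data define a Sasakian structure.

(S2) If $\xi'$ preserves $(D,\Phi|_D)$ and $\eta(\xi')>0$, then $\eta'=\eta/\eta(\xi')$ is a contact form with Reeb field $\xi'$, and $(D,\Phi|_D,\eta')$ is Sasakian. Indeed $\mathcal L_{\xi'}\eta'=h\eta'$ for some function $h$; evaluating on $\xi'$ gives $h=\xi'(1)-\eta'([\xi',\xi'])=0$, so $i_{\xi'}d\eta'=0$. Apply (S1).

(S3) $\mathrm{Ric}_g(\xi,\xi)=2n$, $\mathrm{Ric}_g(\xi,D)=0$, $\mathrm{Ric}_g=\mathrm{Ric}^T-2g^T$ on $D$. Hence $s_g=s^T-2n$.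

(S4) Transverse homothety: for $c>0$, $\eta\mapsto c\eta$, $\xi\mapsto\xi/c$, $g^T\mapsto cg^T$ preserves the Sasakian condition and leaves the transverse Ricci form unchanged.

The field $\xi$ defines a foliation $\mathcal F_\xi$ with a transverse Kähler structure $(g^T,\omega^T)$. Its transverse Ricci form $\rho^T$ satisfies $[\rho^T]_B=2\pi c_1(\mathcal F_\xi)$ in basic cohomology.

**Definition (positive).** The structure is positive if $c_1(\mathcal F_\xi)$ is represented by a positive definite basic $(1,1)$-form. A manifold is a positive Sasakian manifold if it admits a positive structure.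

**Definition (extremal).** Let $\mathcal S(\xi)$ be the space of Sasakian structures with the same Reeb field, the same transverse holomorphic structure and the same class $[d\eta]_B$. The metric $g$ is extremal if it is a critical point of $g\mapsto\int_Ms_g^2\,d\mu_g$ over $\mathcal S(\xi)$. Equivalently, $\operatorname{grad}s_g$ is a transversally holomorphic vector field.

Constant $s_g$ is extremal; for instance the round $S^{2n+1}$, where $\rho^T=(2n+2)\omega^T$, is positive and extremal. The gradient criterion is local, so an extremal metric stays extremal on a covering.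

**Definition (quasi-regular, leaf space).** The structure is quasi-regular if all leaves of $\mathcal F_\xi$ are closed, so that $\xi$ is proportional to the generator of a locally free circle action. The leaf space is then an orbifold. It has multiplicity $m$ along a smooth divisor $\{v=0\}$ if an orbifold chart has coordinates $(y,w)$, the group $\mathbb Z_m$ acts faithfully on $w$ and trivially on $y$, and $v=w^m$.

**Example (weighted spheres).** On $S^{2N+1}\subset\mathbb C^{N+1}$ with $\eta_0=\sum(x_idy_i-y_idx_i)$ and its standard CR structure, take real weights $w_i>0$ and $\xi_w=\sum w_i(x_i\partial_{y_i}-y_i\partial_{x_i})$. By (S2) this is the Reeb field of a Sasakian structure with contact form $\eta_0/\sum w_i|z_i|^2$. On $S^3$ with weights $(m,1)$ the circle acts by $t(z_0,z_1)=(t^mz_0,tz_1)$. Its isotropy is $\mathbb Z_m$ on $\{z_1=0\}$ and trivial elsewhere. The leaf space is $\mathbb P^1$, with coordinates $[z_0:z_1^m]$ and multiplicity $m$ at one point. If $w_0/w_1$ is irrational, the structure on $S^3$ is not quasi-regular.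

**The structure on $M_{p,q}$.** Give $S^9$ the weights $(q,q,q,q,2)$. The weighted circle preserves $Y_q$, so $\xi_w$ is tangent to $L_q$. The largest complex subspace of $TL_q$ is $TY_q\cap D$, of real dimension at least $8-2=6$; it lies in $\ker\eta|_{TL_q}$, of dimension $6$, so the two agree. By (S1), $L_q$ inherits a Sasakian structure. $\Gamma$ is unitary, preserves $|z|^2$ and $|w|^2$, and commutes with the weighted circle. So the structure descends to $M_{p,q}$.

Its leaf space can be computed by hand. The map $(z,w)\mapsto[z]$ identifies $L_q/S^1$ with $\mathbb P^3$: over $[z]$, once $z$ is fixed up to the action, $w$ is determined up to a $q$-th root of unity, and $t$ with $t^q=1$ fixes $z$ and moves $w$ through all of them, because $t\mapsto t^2$ is bijective on such $t$. The isotropy ($t^q=1$, $t^2w=w$) is trivial for $w\ne0$ and $\mathbb Z_q$ for $w=0$. So we get $\mathbb P^3$ with multiplicity $q$ along the quadric $F=0$.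

Here are the results.

**Theorem A.** $M_{p,q}$ is a closed 7-manifold that admits a positive Sasakian structure, and no Sasakian structure on $M_{p,q}$ has an extremal Sasakian metric.

**Theorem B.** Let $M$ be a closed connected 7-manifold with $\pi_1(M)\cong\Gamma_p$ whose universal cover $\tilde M$ satisfies (1).

1. Every Sasakian structure on $M$ is quasi-regular and positive. The leaf space of its lift to $\tilde M$ is $\mathbb P^3$ with orbifold multiplicity $q$ along a smooth quadric and no other orbifold points.
2. No Sasakian structure on $M$ is extremal.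
3. $M$ admits a Sasakian structure if and only if $M$ is diffeomorphic to $M_{p,q}$.

**Theorem C.** There is no such example in dimension 3: every closed positive Sasakian 3-manifold admits a Sasakian metric of constant curvature, which is extremal.

Dimension 5 is not settled here. Theorem A follows from Theorem B(1),(2), since by Section 1 $M_{p,q}$ satisfies the hypotheses and carries a Sasakian structure. There are infinitely many examples: $|\pi_1(M_{p,q})|=8p$ and $|H_3|=q$ for the universal cover, so the $M_{p,q}$ are pairwise not homotopy equivalent for distinct $(p,q)$, and there are infinitely many primes $p\equiv1\pmod4$.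

## 3. Functions of low weight against Lichnerowicz's bound

Suppose the Reeb field is $\xi=\frac\lambda2\partial_\vartheta$, where $\lambda>0$ and $\partial_\vartheta$, of period $2\pi$, generates an effective circle action. Put $\theta=\frac\lambda2\eta$. Then
$$\theta(\partial_\vartheta)=1,\qquad d\theta=\tfrac\lambda2d\eta=\lambda\,\omega^T.$$

**Definition (CR function of weight $k$).** A smooth function $f$ on an $S^1$-invariant open set is CR of weight $k$ if $f(e^{i\vartheta}x)=e^{ik\vartheta}f(x)$ and $df\circ\Phi=i\,df$ on $D$.

On the sphere with weights $(m,1)$, $z_0$ has weight $m$ and $z_1$ has weight $1$. For a nonvanishing $f=|f|e^{i\psi}$, the real part of $(d\log|f|+i\,d\psi)\circ\Phi=i\,d\log|f|-d\psi$ on $D$ says $d\psi=-d\log|f|\circ\Phi$ there, and the imaginary part says the same. Together with $d\psi(\partial_\vartheta)=k$, this shows that $f$ is CR of weight $k$ if and only if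
$$|f|\text{ is }S^1\text{-invariant and}\quad d\psi=k\theta-d\log|f|\circ\Phi .\tag{2}$$
Taking $d$ gives
$$-i\partial\bar\partial\log|f|^2=k\,d\theta .\tag{3}$$

If $f$ is CR of weight $k$ and $\mu=\frac{\lambda k}2$, then $\xi f=i\mu f$, and $h=r^\mu f$ is holomorphic on the cone. Indeed $dh(J\,r\partial_r)=\xi h=i\mu h=i\,dh(r\partial_r)$, $dh(J\xi)=-r\partial_rh=-\mu h=i\,dh(\xi)$, and $dh\circ J=i\,dh$ on $D$.

**Proposition 1.** Let $g$ be a Sasakian metric on a closed manifold of dimension $2n+1$ with $\mathrm{Ric}_g=2n\,g$, and let $W$ be a nonconstant function with $dW\circ\Phi=i\,dW$ on $D$ and $\xi W=i\mu W$, $\mu>0$. Then $\mu\ge1$, with equality only if $g$ is the round metric on $S^{2n+1}$.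

*Proof.* The function $r^\mu W$ is holomorphic on the Kähler cone, by the computation just made, hence harmonic. The cone has real dimension $2n+2$, and with $\Delta_g$ the nonpositive Laplacian its Laplacian is $\partial_r^2+\frac{2n+1}r\partial_r+\frac1{r^2}\Delta_g$. So $-\Delta_gW=\big(\mu(\mu-1)+(2n+1)\mu\big)W=\mu(\mu+2n)W$. The real or imaginary part of $W$ is a nonzero eigenfunction with positive eigenvalue. Lichnerowicz's theorem in dimension $2n+1$ with $\mathrm{Ric}_g=2ng$ gives $\mu(\mu+2n)\ge2n+1$, that is $(\mu-1)(\mu+2n+1)\ge0$. The equality case is Obata's theorem. $\square$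

**The 3-sphere with weights $(m,1)$, $m\ge2$.** Let $X$ be its leaf space. We show that no member of $\mathcal S(\xi)$ has constant scalar curvature. The function $z_1$ has weight $1$ and vanishes only over the orbifold point, to first order in the chart. So by (3) and Stokes, $\int_Xd\theta=\frac{2\pi}m$ (a chart counts with factor $\frac1m$), while $\int_X\rho^T=2\pi(1+\frac1m)$ by Gauss–Bonnet for an orbifold sphere with one point of order $m$. Hence $[\rho^T]_B=(m+1)[d\theta]_B=(m+1)\lambda[\omega^T]_B$, and this holds for every member of $\mathcal S(\xi)$.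

Every member also has a weight 1 function. If $\theta'$ belongs to another member, then $d\theta'-d\theta=d(d\varphi\circ J)$ with $\varphi$ basic, by the $\partial\bar\partial$-lemma on the compact Kähler orbifold $X$. The closed form $\theta'-\theta-d\varphi\circ J$ on $S^3$ equals $dh$, and $h$ is $S^1$-invariant since the form kills $\partial_\vartheta$. Then $W'=e^{\varphi+ih}z_1$ satisfies (2) for $\theta'$ off its zeros, hence is CR of weight 1 everywhere by continuity.

Now let $s_g$ be constant. As $n=1$, $\rho^T=\frac{s^T}2\omega^T$, so $\rho^T=(m+1)\lambda\,\omega^T$. Normalize by (S4) to $(m+1)\lambda=4$; then $\mathrm{Ric}_g=2g$ by (S3). The function $W'$ has $\mu=\frac\lambda2=\frac2{m+1}<1$, contradicting Proposition 1.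

**The same numbers on $L_q$.** There the leaf space is $\mathbb P^3$ with multiplicity $q$ along a quadric, and $w$ has weight $2$. We shall find $[\rho^T]_B=(2q+2)\lambda[\omega^T]_B$. The Einstein normalization in dimension 7 is $(2q+2)\lambda=8$, and for $w$ we get $\mu=\lambda=\frac4{q+1}\le1$. So it is natural to take $L_q$, or any quotient of it, and quote Proposition 1. This stops at two places, both visible on the weighted $S^3$.

First, Proposition 1 needs constant scalar curvature, and an extremal metric need not have it when the leaf space carries holomorphic vector fields. On $\mathbb P^1$ with one orbifold point the chart field $w\partial_w$ descends to $mv\partial_v$, which extends to $\mathbb P^1$. On $(\mathbb P^3,\{F=0\})$ there is the whole Lie algebra $\mathfrak{so}_4(\mathbb C)$. So the step "extremal implies constant" is unavailable.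

Second, the argument treats one transverse structure. On $S^3$ the weights $(1,1)$ give the round metric, so $S^3$ itself is no example. On $L_q$ the weights $(q+\sigma_0,q+\sigma_1,q-\sigma_0,q-\sigma_1,2)$ with small real $\sigma_0,\sigma_1$ keep $F+w^q$ homogeneous of degree $2q$, and give further Sasakian structures, some of them not quasi-regular.

Dividing by $\Gamma$ removes both of these: $\gamma$ permutes the $z_j$ cyclically, so these weights are $\Gamma$-invariant only for $\sigma_0=\sigma_1=0$; and we shall see that no nonzero holomorphic field on $\mathbb P^3$ is $\Gamma$-invariant. There remain the Sasakian structures on $M_{p,q}$ that have nothing to do with $Y_q$. Sections 4–7 show, from (1) and $\Gamma$ alone, that every structure has leaf space $\mathbb P^3$ with some multiplicity $m=q^b$ along a quadric. That is enough for Proposition 1 to apply.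

**Proof of Theorem C.** In dimension 3 the escape by another structure always exists. Let $M^3$ be closed and positive Sasakian. By Boyer–Galicki–Nakamaye it carries a Sasakian metric with $\mathrm{Ric}>0$. By Hamilton (1982), $M$ is diffeomorphic to $S^3/\Gamma_0$, where $\Gamma_0\subset SO(4)$ is finite and acts freely ($M$ is orientable, being a contact manifold of dimension 3). Such a $\Gamma_0$ is conjugate in $O(4)$ to a subgroup of $U(2)$ (P. Scott, *The geometries of 3-manifolds*, §4). $U(2)$ preserves the standard Sasakian structure of $S^3$, so $M$ has a Sasakian metric of constant curvature $1$, whose scalar curvature is constant. $\square$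

## 4. Circle actions commuting with $\Gamma$ and a congruence for $\chi$

From now on $M$ is as in Theorem B, with an arbitrary Sasakian structure $(\xi,\eta,\Phi,g)$ lifted to $\tilde M$. As $\Gamma$ is finite, $\tilde M$ is compact; $\Gamma$ acts freely by deck transformations and preserves all structure tensors.

**Step 1: a nearby circle action.** We do not know yet that $\xi$ has closed orbits, so we replace it by a field that does. Let $T$ be the closure of the flow of $\xi$ in $\mathrm{Isom}(\tilde M)$. It is a torus, it preserves $\eta$ and $\Phi$, and it commutes with $\Gamma$. Choose $\xi'\in\mathrm{Lie}(T)$ close to $\xi$ and generating a circle, with $\eta(\xi')>0$. By (S2), $\eta'=\eta/\eta(\xi')$ with the same CR structure is Sasakian with Reeb field $\xi'$; it is invariant under $\Gamma$ and $T$. After rescaling $\xi'$ by a positive constant (and $\eta'$ by its inverse) we have an effective, locally free $S^1$-action, commuting with $\Gamma$. Sections 4–6 concern $(\xi',\eta')$.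

**Step 2: standard facts.** We collect what is used about the leaf spaces. $X=\tilde M/S^1$ is a compact Kähler orbifold whose Kähler class is proportional to the rational Euler class of $\tilde M\to X$; so its underlying space is projective (Kodaira–Baily). The isotropy group $G_x$ is finite cyclic. It acts faithfully and unitarily on $D_x\cong\mathbb C^3$, because an isometry fixing $x$ with trivial differential is the identity. For a finite subgroup $H\subset S^1$, each component $N$ of $\mathrm{Fix}(H)$ is a closed submanifold with tangent space $\mathbb R\xi'\oplus D^H$, of odd dimension $2d+1$; it is a Sasakian submanifold, hence oriented. Its quotient $B=N/S^1$ is a compact Kähler orbifold of complex dimension $d$ with projective underlying space. The rational Euler class of $N\to B$ is a nonzero multiple of the Kähler class. If $d\ge1$, this class is nonzero in $H^2(B;\mathbb Q)$, so the Gysin sequence $0\to H^1(B)\to H^1(N)\to H^0(B)\to H^2(B)$ gives $b_1(N)=b_1(B)$, which is even by Hodge theory.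

**Step 3: Smith theory.** Let $\ell$ be a prime and let $\mathbb Z_\ell$ act smoothly on a closed manifold $Z$. Then $\sum\dim H^i(Z^{\mathbb Z_\ell};\mathbb F_\ell)\le\sum\dim H^i(Z;\mathbb F_\ell)$, and if $Z$ is an $\mathbb F_\ell$-homology sphere, then $Z^{\mathbb Z_\ell}$ is empty or an $\mathbb F_\ell$-homology sphere. As $Z^{\mathbb Z_{\ell^k}}$ is the fixed set of $\mathbb Z_{\ell^k}/\mathbb Z_{\ell^{k-1}}$ on $Z^{\mathbb Z_{\ell^{k-1}}}$, both statements hold for $\mathbb Z_{\ell^k}$ by induction.

The next lemma is the main use of the noncommutativity of $\Gamma$. As illustration, take $L_q$ with weights $(q,q,q,q,2)$. On $\mathbb P^3$ the element $a$ fixes the four coordinate points $P_j$. At $x=(0,\dots,z_j,\dots,0)$ we have $ax=tx$ with $t^q=\zeta^{u^j}$, and exactly one such $t$ is a $p$-th root of unity. So each fixed point gets a label in $(\mathbb Z/p)\setminus0$, and $\gamma$ multiplies labels by a fourth root of unity modulo $p$. Fixed points therefore come in fours.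

**Lemma 2.** Let $N$ be a closed manifold with a smooth locally free circle action all of whose isotropy orders are prime to $p$. Let $\langle a,\gamma^k\rangle\subset\Gamma$, $k\in\{1,2\}$, act freely on $N$, commuting with the circle, and suppose $a$ acts trivially on $H^*(B;\mathbb Q)$, $B=N/S^1$. Then $\chi(B^a)=\chi(B)$ and $e\mid\chi(B)$, where $e$ is the order of $v=u^k$ modulo $p$ ($e=4$ for $k=1$, $e=2$ for $k=2$). More precisely $B^a=\bigsqcup_{s\in(\mathbb Z/p)\setminus0}B^{[s]}$ with $B^{[s]}$ closed, and $\gamma^{-k}B^{[s]}=B^{[vs]}$.

*Proof.* First we compute $\chi(B^a)$. By Illman's theorem $N$ is a finite $S^1\times\langle a\rangle$-CW complex, so $B$ is a finite $\langle a\rangle$-CW complex. A cell mapped to itself by $a$ is fixed pointwise, and these cells form $B^a$. Taking traces on cellular chains, $\chi(B^a)=\sum(-1)^i\operatorname{tr}(a|H^i(B;\mathbb Q))=\chi(B)$.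

Next we label the fixed points. If the orbit of $x$ is $a$-invariant, then $ax=\tau x$ with $\tau\in S^1$ unique modulo $G_x$, and $\tau^p\in G_x$ because $a^p=1$. Since $|G_x|$ is prime to $p$, the map $g\mapsto g^p$ is bijective on $G_x$. So exactly one $g\in G_x$ satisfies $(\tau g)^p=1$, and the coset $\tau G_x$ contains exactly one $t$ with $t^p=1$. Write $t=\zeta^s$; then $s\ne0$ because $a$ acts freely. The label $s$ depends only on the orbit, as $a$ commutes with $S^1$. Let $B^{[s]}$ be the image of the compact set $N^{[s]}=\{x:ax=\zeta^sx\}$. The finitely many sets $B^{[s]}$ are closed, disjoint and cover $B^a$, so each is open and closed in $B^a$, a union of components.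

Finally, if $x\in N^{[s]}$, then $a\gamma^{-k}x=\gamma^{-k}(\gamma^ka\gamma^{-k})x=\gamma^{-k}a^vx=\zeta^{vs}\gamma^{-k}x$. So $\gamma^{-k}N^{[s]}\subset N^{[vs]}$, with equality by iteration. Thus $\chi(B^{[s]})=\chi(B^{[vs]})$. Multiplication by $v$ on $(\mathbb Z/p)\setminus0$ has all orbits of size $e$, so $e\mid\sum_s\chi(B^{[s]})=\chi(B)$. $\square$

**Lemma 3.** All isotropy groups of $S^1$ on $\tilde M$ are $q$-groups.

*Proof.* Suppose a prime $\ell\ne q$ divides some isotropy order; treat $\ell=p$ first. Let $\ell^k$ be the largest power of $\ell$ dividing an isotropy order, and $N=\mathrm{Fix}(\mathbb Z_{\ell^k})$, which is nonempty and not $\tilde M$. By (1), $\tilde M$ is an $\mathbb F_\ell$-homology sphere, so $N$ is one too, with total $\mathbb F_\ell$-Betti number $2$. Each component is closed, oriented and of positive dimension, so contributes at least $2$. Hence $N$ is connected, of dimension $2d+1$ with $d\in\{0,1,2\}$. Rational Betti numbers are bounded by $\mathbb F_\ell$-Betti numbers, so $N$ is a rational homology sphere. It is $\Gamma$-invariant because $\Gamma$ commutes with $S^1$.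 By the Gysin sequence $H^*(B;\mathbb Q)=\mathbb Q[x]/x^{d+1}$ with $x$ the Euler class, which $a$ fixes. So $\chi(B)=d+1\in\{1,2,3\}$.

If $\ell=p$, apply Lemma 2 with $k=1$ to the circle $S^1/\mathbb Z_{p^k}$ acting on $N$; its isotropy orders are prime to $p$ by maximality of $p^k$. We get $4\mid d+1$, a contradiction. So no isotropy order is divisible by $p$. For $\ell\neq p$, Lemma 2 now applies with $S^1$ itself and gives the same contradiction. $\square$

## 5. The isotropy of order a power of $q$

At the prime $q$, $\tilde M$ is not a homology sphere. By (1) and universal coefficients its $\mathbb F_q$-Betti numbers are $(1,0,0,1,1,0,0,1)$, of total $4$. Put $F_c=\mathrm{Fix}(\mathbb Z_{q^c})$, $c\ge1$. By Smith theory $\sum\dim H^i(F_c;\mathbb F_q)\le4$.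

**Lemma 4.** If $F_c\ne\emptyset$, then either

(i) $F_c$ is connected, $\dim F_c=5$, with $\mathbb Q$- and $\mathbb F_q$-Betti numbers both $(1,0,1,1,0,1)$; or

(ii) $F_c=N_1\sqcup N_2$ with $\dim N_i=3$, $N_i/S^1\approx S^2$, and $\gamma$ interchanges $N_1,N_2$.

*Proof.* Every component $N$ has total $\mathbb F_q$-Betti number at least $2$, so there are at most two components. The stabilizer of $N$ in $\Gamma$ has index at most $2$, so it contains all squares, in particular $\gamma^2$ and $a=(a^{(p+1)/2})^2$. By Lemma 3 isotropy orders are prime to $p$. So Lemma 2 applies with $e=2$, and with $e=4$ if $N$ is $\Gamma$-invariant, as soon as $a$ acts trivially on $H^*(B;\mathbb Q)$. As the action is effective, $\dim N\in\{1,3,5\}$.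

If $\dim N=1$, then $B$ is a point and $2\nmid\chi(B)=1$, a contradiction.

If $\dim N=3$, then $B$ is a closed oriented surface of some genus $g_B$, and the total rational Betti number of $N$ is $2+4g_B\le4$. So $g_B=0$ and $\chi(B)=2$. Being holomorphic, $a$ preserves the orientation and acts trivially on $H^*(B;\mathbb Q)$. As $4\nmid2$, $N$ is not $\Gamma$-invariant. Hence there are two components; $a$ preserves them, so $\gamma$ swaps them, and both have dimension 3. This is (ii).

If $\dim N=5$, then $2+2b_1+2b_2\le4$ with $b_1$ even by Section 4, so $b_1=0$ and $b_2\le1$. If $b_2=0$, then $H^*(B;\mathbb Q)=\mathbb Q[x]/x^3$ with $x$ fixed by $a$, and $\chi(B)=3$ contradicts $2\mid\chi(B)$. So $b_2=1$. The rational total of $N$ is then $4$, which leaves no room for another component or for extra $\mathbb F_q$-cohomology. This is (i). $\square$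

**Lemma 5.** Case (ii) never occurs. Hence either the $S^1$-action is free, or there are $m=q^b$, $b\ge1$, and a connected 5-dimensional $N$ as in (i) such that the isotropy is $\mathbb Z_m$ on $N$ and trivial off $N$.

*Proof.* **(α) $F_1$ is not of type (ii).** We compare equivariant cohomology in degree 8 globally and along $F_1$. Suppose $F_1=N_1\sqcup N_2$ is of type (ii). Each nonempty $F_c\subset F_1$ has dimension at most 3, so is again of type (ii) and, consisting of two closed 3-manifolds in $N_1\sqcup N_2$, equals $F_1$. So the isotropy is exactly $\mathbb Z_{q^b}$ on $F_1$, for some $b\ge1$, and trivial elsewhere. Remove an open tube around $F_1$: by excision $H^j_{S^1}(\tilde M,F_1;\mathbb Z)$ is the cohomology of a compact 6-manifold relative to its boundary, which vanishes for $j>6$. Hence $H^8_{S^1}(\tilde M;\mathbb Z)\cong H^8_{S^1}(F_1;\mathbb Z)$.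

For the left side write $H^i=H^i_{S^1}(\tilde M;\mathbb Z)$, let $\epsilon\in H^2$ be the Euler class, and use the Gysin sequence $H^{i-1}(\tilde M)\to H^{i-2}\xrightarrow{\cup\epsilon}H^i\to H^i(\tilde M)\to H^{i-1}$. With (1) it gives successively $H^0=\mathbb Z$; $H^1=0$; $H^2=\mathbb Z\epsilon$; $H^3=0$; $H^4/\langle\epsilon^2\rangle\cong\mathbb Z_q$; $H^5=0$; an isomorphism $\cup\epsilon:H^4\to H^6$; and a surjection $\cup\epsilon:H^6\to H^8$. So $H^8/\langle\epsilon^4\rangle$ is a quotient of $\mathbb Z_q$.

For the right side, $N_i\times_{S^1}ES^1\to N_i/S^1=S^2$ is a bundle with fibre $B\mathbb Z_{q^b}$, whose cohomology is $\mathbb Z$ in degree $0$, $\mathbb Z_{q^b}$ in positive even degrees, and zero in odd degrees. The Serre spectral sequence lives in even bidegrees, so it degenerates, and in total degree 8 it has the terms $(0,8)$ and $(2,6)$. So $|H^8_{S^1}(N_i)|=q^{2b}$. Thus $H^8_{S^1}(F_1)$ has order $q^{4b}$ and exponent dividing $q^{2b}$, and every cyclic subgroup has index at least $q^{2b}\ge q^2$. This contradicts the left side.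

**(β) If $F_1$ is of type (i), the isotropy does not jump inside it.** We show that a jump would produce a class in $H^1(N;\mathbb F_q)$. Let $F_1=N$ be of type (i), let $b$ be maximal with $F_b=N$, and suppose $F_{b+1}\neq\emptyset$. If $F_{b+1}$ were of type (i), it would be a closed 5-dimensional submanifold of the connected $N$, hence $N$. So $F_{b+1}=N_1\sqcup N_2$ is of type (ii), and as in (α) the isotropy along it is exactly $\mathbb Z_{q^{b'}}$ with $b'>b$. Put $c=b'-b$. The circle $S^1/\mathbb Z_{q^b}$ acts on $N$ with isotropy $\mathbb Z_{q^c}$ on $N_1\sqcup N_2$, faithful on the normal complex line, and freely elsewhere. All local groups of $N/S^1$ are trivial or generated by a complex reflection, so the underlying space $S$ is a smooth projective surface and $C_i=N_i/S^1$ are disjoint smooth rational curves. By Gysin $b_1(S)=b_1(N)=0$ and $b_2(S)=b_2(N)+1=2$. Since $h^{1,1}(S)\ge1$ and $b_2=2h^{2,0}+h^{1,1}$, we get $h^{2,0}(S)=0$, $h^{1,1}(S)=2$, and the intersection form has signature $(1,1)$.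

The element $\gamma$ acts on $S$ with finite order, holomorphically off the $C_i$ and continuously, hence holomorphically, and swaps $C_1,C_2$. Summing the translates of an ample divisor gives a $\gamma$-invariant ample class, for which $C_1,C_2$ have equal positive degree. Also $C_1^2=C_2^2$ and $C_1C_2=0$. If $C_1^2\ne0$, the curves would span a 2-dimensional definite subspace, impossible in signature $(1,1)$. So they span a totally isotropic subspace, of dimension at most $1$, and are proportional; equal degree makes them equal in $H^2(S;\mathbb Q)$. Since $h^1(\mathcal O_S)=0$, $\mathrm{Pic}(S)\subset H^2(S;\mathbb Z)$, so $C_1-C_2$ is torsion in $\mathrm{Pic}(S)$. There are $k\ge1$ and a rational function $f$ with divisor $k(C_1-C_2)$. The induced map $f_*:\pi_1(S\setminus(C_1\cup C_2))\to\pi_1(\mathbb C^*)=\mathbb Z$ sends the meridians to $\pm k$.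

Over $S\setminus(C_1\cup C_2)$ the manifold $N\setminus F_{b+1}$ is a circle bundle, so $\pi_1(N\setminus F_{b+1})\to\pi_1(S\setminus(C_1\cup C_2))$ is onto. Compose with $f_*$ and reduce modulo $kq^c$. In a chart $v=w^{q^c}$, so a meridian of $N_i$ in $N$ goes to the $q^c$-th power of a meridian of $C_i$, hence to $0$. As $\pi_1(N)$ is the quotient of $\pi_1(N\setminus F_{b+1})$ by the normal closure of these meridians, we obtain a homomorphism $\pi_1(N)\to\mathbb Z/kq^c$. By surjectivity its image contains $k$, of order $q^c$. So the image is cyclic of order divisible by $q$, and $H^1(N;\mathbb F_q)\ne0$, contradicting (i). So $F_{b+1}=\emptyset$.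

By (α) and (β), $F_1$ is empty or of type (i) with constant isotropy $\mathbb Z_{q^b}$. With Lemma 3 this is the claim. $\square$

## 6. The leaf space is $\mathbb P^3$ branched along a quadric

**Proposition 6.** $X$ is $\mathbb P^3$ with multiplicity $m=q^b$, $b\ge1$, along a smooth quadric $Q$, and no other orbifold points. $M'=\tilde M/\mathbb Z_m$ is a principal circle bundle over $\mathbb P^3$ with Euler class $\pm c_1(\mathcal O(1))$.

**Step 1: the underlying space is smooth and $\Gamma$, $T$ act holomorphically.** By Lemma 5 the local groups are trivial or generated by a complex reflection. So the underlying space $V$ of $X$ is a smooth projective threefold: near a point of $N$ an orbifold chart has coordinates $(y_1,y_2,w)$ with $\mathbb Z_m$ acting faithfully on $w$, and $V$ has coordinates $(y_1,y_2,v=w^m)$. If the action is not free, $S=N/S^1=\{v=0\}$ is a smooth connected surface with $b_2(S)=b_2(N)+1=2$ (Gysin; $b_1(S)=b_1(N)=0$). $\Gamma$ and $T$ commute with $S^1$ and preserve the CR structure. So they act holomorphically on $V\setminus S$ and continuously on $V$, hence holomorphically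 on $V$.

**Step 2: the topology of $V$.** We need $\mathrm{Pic}\,V$ and $c_1c_2$. Rationally $\tilde M$ is a 7-sphere, so by Gysin $H^*(V;\mathbb Q)=\mathbb Q[x]/x^4$. In the composition $\pi_1(\tilde M\setminus N)\to\pi_1(V\setminus S)\to\pi_1(V)$ the first map is onto (circle bundle) and so is the second ($S$ has real codimension 2); the composition factors through $\pi_1(\tilde M)=1$. So $\pi_1(V)=1$ (in the free case put $N=S=\emptyset$). Hence $H^2(V;\mathbb Z)=\mathbb Z$. From $b_1=b_3=0$, $b_2=1$ and $h^{1,1}\ge1$ we get $h^{i,0}(V)=0$ for $i>0$. So $\mathrm{Pic}\,V=\mathbb ZH$ with $H$ ample, and $c_1c_2=24\chi(\mathcal O_V)=24$.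

**Step 3: $V$ is Fano.** Write $K_V=kH$. Then $k\ne0$ since $c_1c_2\neq0$. If $k>0$, $K_V$ is ample, and Yau's inequality (PNAS 1977) gives $c_2\cdot K_V\ge\frac38K_V^3>0$; but $c_2\cdot K_V=-24$. So $k<0$, and $V$ is a smooth Fano threefold with $b_2=1$, $b_3=0$. By Iskovskikh's classification (Iskovskikh–Prokhorov, *Fano Varieties*, §12.2), $V$ is $\mathbb P^3$, the quadric $Q^3$, $V_5$, or of type $V_{22}$, with $H^3=1,2,5,22$ respectively.

**Step 4: $V\neq V_5$.** Here we use $u\not\equiv\pm1$. Let $h\in\Gamma$ act trivially on $V$. On the connected set $\tilde M\setminus N$, where $S^1$ acts freely, $hx=t(x)x$ with $t$ continuous and constant on orbits, so $h^kx=t(x)^kx$. As $h$ has finite order, $t$ takes values in a finite group and is constant. So $h$ acts as an element of $S^1$ and commutes with $\Gamma$, that is $h\in\langle\gamma^4\rangle$. Therefore $a$ maps to an element $\bar a\in\mathrm{Aut}(V)$ of order $p\ge5$ with $\bar\gamma\bar a\bar\gamma^{-1}=\bar a^u$, $u\not\equiv\pm1\pmod p$. But $\mathrm{Aut}(V_5)\cong PGL_2(\mathbb C)$ (Mukai–Umemura). There, an element normalizing $\langle\bar a\rangle$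 preserves the pair of fixed points of $\bar a$ on $\mathbb P^1$: if it fixes both it commutes with $\bar a$, and if it swaps them it inverts $\bar a$. So it conjugates $\bar a$ to $\bar a^{\pm1}$, a contradiction.

**Step 5: the action is not free.** Suppose it is, and use the integral Gysin sequence of $\tilde M\to V$. As $H^2(\tilde M)=0$, the Euler class is $\pm H$. As $H^1(V)=0=H^3(\tilde M)$, we have $H^3(V;\mathbb Z)=0$. So $H_2(V;\mathbb Z)\cong H^4(V;\mathbb Z)$ is torsion-free, $\cong\mathbb Z$, dual to $H^2(V;\mathbb Z)=\mathbb ZH$. If $\kappa_0$ is its generator with $H\kappa_0=1$, then $H^2=(H^3)\kappa_0$, and $H^4(\tilde M)\cong H^4(V)/\mathbb ZH^2\cong\mathbb Z/H^3$. So $H^3=q$ is an odd prime; in the list of Step 3 this forces $H^3=5$ and $V=V_5$, which Step 4 excludes.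

**Step 6: the Euler class of $M'$.** Let $M'=\tilde M/\mathbb Z_m$. The circle $S^1/\mathbb Z_m$ acts freely on it: locally $\tilde M$ is $S^1\times_G\Delta$ with $G\in\{1,\mathbb Z_m\}$, and $M'$ is $(S^1/\mathbb Z_m)\times(\Delta/G)$ for $G=\mathbb Z_m$. So $M'\to V$ is a principal circle bundle, with Euler class $tH$, say. We show $t=\pm1$.

First, $\pi_1(M')=1$. Let $x\in N$. A loop in $M'$ at the image of $x$ lifts to a path in $\tilde M$ starting at $x$ (path lifting for quotients by compact groups, Bredon, *Compact Transformation Groups*, II.6.2). Its endpoint lies in $\mathbb Z_mx=\{x\}$, so the lift is a loop, null-homotopic in $\tilde M$.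

By transfer, $H^2(M';\mathbb Q)=H^2(\tilde M;\mathbb Q)^{\mathbb Z_m}=0$, so $t\ne0$. Since $H^1(V)=0$, Gysin gives $H^2(M';\mathbb Z)\cong\mathbb Z/t$, and this is torsion-free because $H_1(M')=0$. So $t=\pm1$.

**Step 7: $V=\mathbb P^3$ and $S$ is a quadric.** Let $A=\mathbb Z[\frac1q]$. By transfer $H^4(M';A)=H^4(\tilde M;A)^{\mathbb Z_m}=0$, so by Gysin multiplication by $H$ maps $H^2(V;A)$ onto $H^4(V;A)$. By Poincaré duality, modulo torsion $H^4(V;A)$ is generated by the class dual to $H$, and $H^2$ is $H^3$ times it. So $H^3$ is a unit in $A$, that is, a power of the odd prime $q$. From the list, $H^3\in\{1,5\}$, and $V\ne V_5$ gives $V=\mathbb P^3$. A smooth surface of degree $\delta$ in $\mathbb P^3$ has $b_2=\delta^3-4\delta^2+6\delta-2$. This is strictly increasing (its derivative $3\delta^2-8\delta+6$ has negative discriminant) and equals $2$ at $\delta=2$. So $S=Q$ is a smooth quadric. $\square$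

## 7. No invariant holomorphic fields, hence quasi-regularity

**Lemma 7.** $\Gamma$ acts on $\mathbb P^3$ so that $a$ has exactly four fixed points $P_j$ ($j\in\mathbb Z/4$), linearly independent, with $P_j\in B^{[u^js_0]}$ for some $s_0\ne0$ (notation of Lemma 2) and $\gamma^{-1}P_j=P_{j+1}$. Moreover $H^0(\mathbb P^3,T\mathbb P^3)^\Gamma=0$.

*Proof.* Apply Lemma 2 with $N=\tilde M$, $B=\mathbb P^3$, $k=1$: isotropy orders are powers of $q\neq p$, and the holomorphic map $a$ fixes the generator of $H^2(\mathbb P^3)$. So $\chi(B^a)=4$, hence some $B^{[s_0]}$ is nonempty, and then the four disjoint sets $B^{[u^js_0]}=\gamma^{-j}B^{[s_0]}$ are nonempty, open and closed in $B^a$. The fixed set of $a\in PGL_4$ is a disjoint union of projectivized eigenspaces of total linear dimension at most 4. So there are exactly four eigenspaces, each a line: four independent points, one in each $B^{[u^js_0]}$, permuted as stated.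

A $\Gamma$-invariant $Z\in\mathfrak{sl}_4=H^0(T\mathbb P^3)$ commutes with a lift of $a$, which has four distinct eigenvalues, so $Z$ is diagonal in the basis $P_j$. A lift of $\gamma$ is monomial and permutes the diagonal entries cyclically, so they are equal. As $Z$ is traceless, $Z=0$. $\square$

**Proposition 8.** The given Sasakian structure is quasi-regular, and $\xi$ is a positive constant multiple of $\xi'$. So Proposition 6 and Lemma 7 hold for $(\xi,\eta)$.

*Proof.* $T$ acts on $V=\mathbb P^3$ through one-parameter groups of holomorphic automorphisms, and commutes with $\Gamma$. Its generators induce $\Gamma$-invariant holomorphic fields, which vanish by Lemma 7. So each $Z\in\mathrm{Lie}(T)$ is tangent to the orbits, $Z=f\xi'$, and $0=\mathcal L_Z\eta'=d(\eta'(Z))+f\,i_{\xi'}d\eta'=df$. Hence $\mathrm{Lie}(T)=\mathbb R\xi'$. As $\xi\in\mathrm{Lie}(T)$ and $\eta(\xi')>0$, $\xi$ is a positive multiple of $\xi'$, and $\eta,\eta'$ differ by a constant factor. $\square$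

## 8. The line bundle of CR functions, the Ricci form, and a function of weight 2

Let $\partial_\vartheta$ be the $2\pi$-periodic generator of the effective circle action, $\xi=\frac\lambda2\partial_\vartheta$, $\theta=\frac\lambda2\eta$, as in Section 3.

**Step 1: local CR functions without zeros.** They will trivialize a line bundle. By the slice theorem an invariant neighbourhood of the orbit of $x$ is $S^1\times_G\Delta$, $G=G_x\in\{1,\mathbb Z_m\}$, with $\Delta\subset\mathbb C^3$ a ball carrying the transverse complex structure, on which $G$ acts unitarily. On the $G$-cover $S^1\times\Delta$, $d\theta$ is the pull-back of a positive closed $(1,1)$-form $\beta$ on $\Delta$. Write $\beta=-i\partial\bar\partial\varphi$ with $\varphi$ real and, after averaging, $G$-invariant. Since $d(\frac12d\varphi\circ J)=-i\partial\bar\partial\varphi=\beta$, the form $\theta-\frac12d\varphi\circ J$ is closed. It has period $2\pi$ on the circle, so it equals $d\psi$ with $\psi$ valued in $\mathbb R/2\pi\mathbb Z$. By (2), $f=e^{\varphi/2+i\psi}$ is a nonvanishing CR function of weight $1$ on $S^1\times\Delta$. As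 $\varphi$ and $d\psi$ are $G$-invariant, $G$ acts on $f$ by a character. So $f^m$ is $G$-invariant and descends to a nonvanishing CR function of weight $m$ on $S^1\times_G\Delta$.

**Step 2: the line bundle $\mathcal L$.** We package CR functions of weight $m$. For $U\subset V=\mathbb P^3$ open, let $\mathcal L(U)$ be the CR functions of weight $m$ on the preimage of $U$ in $\tilde M$. If $\sigma\in\mathcal L(U)$, then $\sigma/f^m$ is locally $S^1$-invariant and CR, so it is a $G$-invariant holomorphic function on $\Delta$, that is, a holomorphic function on $\Delta/G\subset V$; the converse is clear. So $\mathcal L$ is an invertible $\mathcal O_V$-module, and likewise sections of $\mathcal L^k$ are the CR functions of weight $km$. The functions $f^m/|f^m|$ are $\mathbb Z_m$-invariant and are local trivializations of the principal $S^1/\mathbb Z_m$-bundle $M'\to V$, so $c_1(\mathcal L)$ is $\pm$ its Euler class. By Proposition 6, $\mathcal L\cong\mathcal O(\pm1)$. The function $|\sigma|^2$ defines a Hermitian metric on $\mathcal L$, continuous on $V$ and smooth on orbifold charts, and by (3)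
$$-i\partial\bar\partial\log|\sigma|^2=m\,d\theta\quad\text{for nonvanishing local sections }\sigma.\tag{4}$$

**Step 3: $\mathcal L\cong\mathcal O(1)$.** We fix the sign. Otherwise $\mathcal L^{-1}\cong\mathcal O(1)$ has a nonzero section $\sigma_-$. At a point where $|\sigma_-|^2$ is maximal, $\sigma=\sigma_-^{-1}$ is a local generator of $\mathcal L$, and $\log|\sigma|^2$, lifted to the chart, is smooth with a local minimum. There $i\partial\bar\partial\log|\sigma|^2\ge0$, contradicting $i\partial\bar\partial\log|\sigma|^2=-m\,d\theta<0$.

**Step 4: the Ricci form.** We compare the orbifold anticanonical bundle with $\mathcal L$. Let $\mathcal E$ be the sheaf on $V$ whose sections over $\Delta/G$ are the $G$-invariant holomorphic sections of $(\Lambda^3T\Delta)^{\otimes m}$. Near $Q$ it is generated by $e=(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_w)^m$, which is $\mathbb Z_m$-invariant. As $\partial_w=mw^{m-1}\partial_v$,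
$$e=m^mw^{m(m-1)}(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_v)^m=m^mv^{m-1}(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_v)^m .$$
So $\mathcal E\cong K_V^{-m}(-(m-1)Q)\cong\mathcal O(4m-2(m-1))=\mathcal O(2m+2)\cong\mathcal L^{2m+2}$. The metric $g^T$ induces a Hermitian metric on $\mathcal E$, smooth on charts, with $-i\partial\bar\partial\log|e|^2=m\rho^T$, because $|e|^2$ is the $m$-th power of $\det g^T$. Under the isomorphism the metric of $\mathcal E$ is $e^{mf_0}$ times that of $\mathcal L^{2m+2}$, for a basic function $f_0$ on $\tilde M$ that is smooth, since on charts both bundles have generators of smooth norm and the isomorphism is given by a nonvanishing holomorphic function. With (4), $m\rho^T=(2m+2)m\,d\theta-i\partial\bar\partial(mf_0)$, that is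
$$\rho^T=(2m+2)\,d\theta-i\partial\bar\partial f_0=(2m+2)\lambda\,\omega^T-i\partial\bar\partial f_0 .\tag{5}$$

**Step 5: positivity.** $\Gamma$ preserves $\rho^T$, $\omega^T$ and the transverse complex structure, so after averaging $f_0$ over $\Gamma$, (5) descends to $M$. There $2\pi c_1(\mathcal F_\xi)=(2m+2)\lambda[\omega^T]_B$ is represented by a positive form. So every Sasakian structure on $M$ is positive.

**Step 6: a function of weight 2.** On $L_q$ this is the coordinate $w$; here we construct it. Let $F_Q\in H^0(\mathcal O(2))$ define $Q$, and let $G_Q$ be the corresponding section of $\mathcal L^2$, a CR function of weight $2m$ on $\tilde M$ without zeros off $N$. In the charts $S^1\times\Delta$ near $N$ we have $G_Q=(\text{unit})\cdot w^m$. So $(G_Q)_*:\pi_1(\tilde M\setminus N)\to\mathbb Z$ sends meridians of $N$ to $\pm m$. These normally generate $\pi_1(\tilde M\setminus N)$, since $\pi_1(\tilde M)=1$. Hence the image lies in $m\mathbb Z$, and $G_Q=W^m$ on $\tilde M\setminus N$ with $W$ smooth.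

$W$ extends: near a point of $N$, $W/w$ is a continuous $m$-th root, on the connected complement of $\{w=0\}$, of a smooth nonvanishing function. So it is a constant times a smooth root, and $W$ extends smoothly across $N$. $W$ is CR: off $N$, $dW=W\,dG_Q/(mG_Q)$, so $dW\circ\Phi=i\,dW$ on $D$ there, hence everywhere by continuity. $W$ has weight 2: for $x\notin N$, $W(e^{i\vartheta}x)=c(\vartheta)e^{2i\vartheta}W(x)$ with $c(\vartheta)^m=1$, $c$ continuous and $c(0)=1$, so $c\equiv1$; on $N$ use continuity. Thus

**Proposition 9.** Every Sasakian structure on $M$ is positive and satisfies (5) on $\tilde M$, and $\tilde M$ carries a nonzero CR function $W$ of weight $2$, with $W^m=G_Q$ and $\xi W=i\lambda W$.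

## 9. Extremal metrics contradict the weight 2 function: Theorem B(2) and Theorem A

Suppose the Sasakian metric on $M$ is extremal, and lift it to $\tilde M$.

**Step 1: $s_g$ is constant.** This removes the first obstacle of Section 3. The function $s_g$ is basic, so $\operatorname{grad}s_g$ lies in $D$. It is transversally holomorphic and $\Gamma$-invariant, so its $(1,0)$-part is a $\Gamma$-invariant holomorphic vector field on the orbifold $X$. In a chart $(y_1,y_2,w)$ with $\mathbb Z_m$ acting on $w$, the invariant holomorphic fields are $\sum a_i(y,w^m)\partial_{y_i}+w\,b(y,w^m)\partial_w$, and with $v=w^m$ such a field descends to the holomorphic field $\sum a_i(y,v)\partial_{y_i}+mv\,b(y,v)\,\partial_v$. So we get an element of $H^0(\mathbb P^3,T\mathbb P^3)^\Gamma$, which is $0$ by Lemma 7. Hence $ds_g=0$.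

**Step 2: the metric is Einstein after a homothety.** We use (5). By (S3), $s^T=s_g+6$ is constant. Taking the trace of (5) with respect to $\omega^T$, the transverse Laplacian of $f_0$ is constant. At a maximum and at a minimum of $f_0$ it has opposite weak signs, so it is $0$, and $f_0$ is constant by the maximum principle. So $\rho^T=\kappa\,\omega^T$ with $\kappa=(2m+2)\lambda>0$. A transverse homothety (S4) replaces $\kappa$ by $\kappa/c$ and $\lambda$ by $\lambda/c$, and keeps $D$, $\Phi$ and $W$; choose $c$ so that $\kappa=8$. Then $\mathrm{Ric}^T=8g^T$, and (S3) with $n=3$ gives $\mathrm{Ric}_g=6g$, with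
$$\lambda=\frac8{2m+2}=\frac4{m+1}.$$

**Step 3: contradiction.** $W$ is nonzero of weight $2$, hence nonconstant, and $\xi W=i\lambda W$. Proposition 1 with $n=3$, $\mu=\lambda$ gives $\lambda\ge1$, with equality only for the round $S^7$. But $m=q^b\ge q\ge3$ gives $\lambda\le1$, with equality only for $m=3$. If $m>3$, this is a contradiction. If $m=3$, $\tilde M$ would be isometric to the round $S^7$, contradicting $H^4(\tilde M;\mathbb Z)=\mathbb Z_q\ne0$.

So no Sasakian structure on $M$ is extremal, which is Theorem B(2). With Propositions 8 and 9 (quasi-regularity and positivity) and the structure of Section 2 on $M_{p,q}$, Theorem A follows. $\blacksquare$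

## 10. Recovering $Y_q$ and the action of $\Gamma$: the rest of Theorem B

It remains to show $m=q$ and the uniqueness (3). Let $M$ carry a Sasakian structure.

**Step 1: a map to a hypersurface.** We use the CR functions as coordinates. Let $z_0,\dots,z_3$ be the CR functions of weight $m$ corresponding to the basis of $H^0(\mathcal L)\cong H^0(\mathcal O(1))$ dual to the points $P_j$ of Lemma 7. Then $F_Q(z)=G_Q=W^m$. As $m$ is odd, replacing $W$ by $-W$ gives $F_Q(z)+W^m=0$. Put $\varrho=r^{\lambda/2}$. By Section 3, $r^{\lambda k/2}f=\varrho^kf$ is holomorphic on the cone for $f$ CR of weight $k$. So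
$$\Psi=(\varrho^mz_j,\ \varrho^2W):\ C(\tilde M)=\tilde M\times\mathbb R^+\to Y'=\{F_Q(z)+w^m=0\}\setminus0$$
is holomorphic, and equivariant for the $\mathbb C^*$-action with weights $(m,m,m,m,2)$, where $\tau=\varsigma e^{i\vartheta}$ acts on the cone by $(x,\varrho)\mapsto(e^{i\vartheta}x,\varsigma\varrho)$. The $z_j$ have no common zero, so $\Psi$ avoids $0$. As $F_Q$ is nondegenerate, $Y'$ is smooth.

**Step 2: $\Psi$ is biholomorphic.** *Injective:* two points with the same image lie over the same $[z]\in\mathbb P^3$, so they differ by some $\tau\in\mathbb C^*$. Comparing $z\ne0$ gives $\tau^m=1$. If $W\neq0$, also $\tau^2=1$, and $\tau=1$ as $m$ is odd. If $W=0$, the point lies over $N$ and $\tau$ is in its isotropy group $\mathbb Z_m$. *Surjective:* let $(z,w)\in Y'$; then $z\ne0$. Choose a point over $[z]$ and scale by $\mathbb C^*$ to match $z$. Its last coordinate and $w$ have the same $m$-th power. If this is nonzero they differ by an $m$-th root of unity, which is $\tau^2$ for some $\tau$ with $\tau^m=1$, as $m$ is odd; acting by $\tau$ corrects it. A bijective holomorphic map between complex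 manifolds of equal dimension is biholomorphic.

**Step 3: $m=q$.** Dividing by $\mathbb R_+$, $\tilde M\cong Y'/\mathbb R_+\cong L_m$, since $F_Q$ and $F$ are linearly equivalent. So $q=|H^4(\tilde M)|=|H_3(\tilde M)|=m$ by Section 1. With Propositions 6, 8 and 9 this completes Theorem B(1).

**Step 4: $\Gamma$ acts linearly.** $\Gamma$ acts on $H^0(\mathcal L)$. It preserves $N$, so for $h\in\Gamma$ the section $G_Q\circ h$ of $\mathcal O(2)$ vanishes on $Q$ and is a multiple of $G_Q$. Thus $(W\circ h)^m$ is a constant multiple of $W^m$, and by connectedness of $\tilde M\setminus N$, $W\circ h$ is a constant multiple of $W$. So $\Psi(hx)=A_h\Psi(x)$ with $A_h$ linear, and $h\mapsto A_h$ is a homomorphism, because the $z_j$ are linearly independent and $W\ne0$.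

As $a$ fixes the $P_j$, $z_j\circ a$ vanishes at $P_i$ for $i\neq j$, so $z_j\circ a=\alpha_jz_j$. At a point $x$ over $P_j$ with $ax=\zeta^{u^js_0}x$ we read off $\alpha_j=\zeta^{qs_0u^j}$, as $z_j$ has weight $m=q$. Replacing $a$ by a power, which leaves the relation $\gamma a\gamma^{-1}=a^u$ unchanged, we may take $\alpha_j=\zeta^{u^j}$. As $\gamma P_{j+1}=P_j$, we have $z_j\circ\gamma=c_jz_{j+1}$. Rescaling $z_j$ by $\varsigma_j$ changes $c_j$ to $c_j\varsigma_j/\varsigma_{j+1}$, so we may take all $c_j=c$, where $c^4=\prod c_j$.

**Step 5: the quadric is $F$.** Write $F_Q\circ A_a=\tau F_Q$ with $\tau^p=1$. Since $F_Q$ is semi-invariant under $A_\gamma$, conjugating by $A_\gamma$ gives $F_Q\circ A_a^u=\tau F_Q$, so $\tau^u=\tau$, and $\tau=1$ as $u\not\equiv1$. Hence only monomials $z_iz_j$ with $u^i+u^j\equiv0$, that is $j=i+2$, occur: $F_Q=\alpha z_0z_2+\beta z_1z_3$, with $\alpha\beta\neq0$ by nondegeneracy. Now $F_Q\circ A_\gamma=c^2(\beta z_0z_2+\alpha z_1z_3)$ is a multiple of $F_Q$, so $\beta=\pm\alpha$. If $\beta=-\alpha$, put $z_j'=i^jz_j$ for $0\le j\le3$: then $z_0'z_2'=-z_0z_2$, $z_1'z_3'=z_1z_3$,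 and $z_j'\circ\gamma=-ic\,z'_{j+1}$ for all $j\in\mathbb Z/4$. So this changes the relative sign and replaces $c$ by $-ic$. After a common rescaling, $F_Q=F$.

**Step 6: the scalars.** On $w$, $A_a$ acts by a number that is a $q$-th root of unity (as $F\circ A_a=F$) and a $p$-th root of unity, hence by $1$. $A_\gamma$ acts on $w$ by some $d$ with $d^q=c^2$. From $\gamma^8=1$, $c^8=d^8=1$. If $c^4=1$, then $(d^4)^q=c^8=1$ and $(d^4)^2=1$ with $q$ odd give $d^4=1$, so $A_\gamma^4=1$ and $\gamma^4$ acts trivially, a contradiction. So $c$ is a primitive 8th root of unity. Since $q^2\equiv1\pmod8$, $d=d^{q^2}=(d^q)^q=c^{2q}$. Put $\varepsilon'=c^q$; then $c=c^{q^2}=\varepsilon'^q$ and $d=\varepsilon'^2$. This is the action of Section 1 with $\varepsilon$ replaced by the primitive 8th root of unity $\varepsilon'\in\{\pm\varepsilon,\pm\bar\varepsilon\}$.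

**Step 7: all choices of $\varepsilon'$ give the same quotient.** $\Gamma$ is unitary and commutes with the weighted $\mathbb R_+$, so $\Psi$ induces $M\cong L_q/\Gamma$ for the action with $\varepsilon'$. The map $z_j\mapsto(-1)^jz_j$ preserves $F$, commutes with $A_a$ and changes $c$ to $-c=(-\varepsilon')^q$, keeping $d=(-\varepsilon')^2$; so it exchanges $\varepsilon'$ and $-\varepsilon'$. Complex conjugation $(z,w)\mapsto(\bar z,\bar w)$ preserves $L_q$, conjugates $A_a$ to $A_a^{-1}$ (which generates the same group) and exchanges $\varepsilon'$ and $\bar\varepsilon'$. Hence $M$ is diffeomorphic to $M_{p,q}$. Conversely, $M_{p,q}$ carries the Sasakian structure of Section 2, and so does every manifold diffeomorphic to it. This proves Theorem B(3) and completes Theorem B. $\blacksquare$
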